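# Forgetting a Cantor set in a surface with one boundary circle

## 1. Half-twists: two punctures against a Cantor set of punctures

Let $D$ be a closed disc. Remove two interior points and consider homeomorphisms of the result that fix $\partial D$ pointwise, up to isotopy fixing $\partial D$ pointwise. The group of classes is the braid group on two strands. It is infinite cyclic, generated by the half-twist that exchanges the two points. Now fill the two points back in. Every homeomorphism of $D$ fixing $\partial D$ is isotopic to the identity by the Alexander trick, so the group becomes trivial. On first homology, filling in is the map $\mathbb Z\to 0$: removing two points creates homology, and the half-twist is the class that carries it.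

Let us remove a Cantor set instead and follow a half-twist. We choose a convenient Cantor set. Take the strip $\mathbb R\times[-1,1]$ and add one point at each end, $-\infty$ and $+\infty$. With $u=x/(1+|x|)$, the map $(x,y)\mapsto (u,(1-u^2)y)$ identifies the result with the lens $\{|u|\le 1,\ |w|\le 1-u^2\}$, a closed disc. Place this lens in the interior of $D$. Let $B_i$ be the closed disc of radius $\frac14$ about $(i,0)$, for $i\in\mathbb Z$. The $B_i$ are disjoint, and in the lens their diameters tend to $0$ as $i\to\pm\infty$. Let $K_0$ be a Cantor set in the open disc of radius $\frac18$ about $(0,0)$, invariant under rotation by $\pi$ and not containing the center. Put $K_i=K_0+(i,0)$ and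
$$\mathcal C=\{-\infty,+\infty\}\cup\bigcup_{i\in\mathbb Z}K_i .$$
This set is compact. It has no isolated points, because the $K_i$ have none and they accumulate at $\pm\infty$. Each $K_i$ is clopen in it, so a connected subset of $\mathcal C$ lies in one $K_i$ or in $\{\pm\infty\}$ and is at most a point. Hence $\mathcal C$ is a Cantor set.

Two homeomorphisms of $D$ will be used. The first is a shift:
$$\tau(x,y)=(x+c(y),y),\qquad c(y)=1 \text{ for } |y|\le\tfrac12,\quad c(y)=2(1-|y|)\text{ for }\tfrac12\le|y|\le 1 .$$
It fixes $\pm\infty$ and the boundary of the lens, we extend it by the identity to $D$, and it satisfies $\tau(B_i)=B_{i+1}$ and $\tau(\mathcal C)=\mathcal C$. The second is a half-twist $\varphi$ supported in $B_0$: rotate by $\pi$ on the disc of radius $\frac18$, by the angle $8\pi(\frac14-r)$ at radius $r\in[\frac18,\frac14]$, and do nothing outside $B_0$. It preserves $K_0$, hence $\mathcal C$.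

Put a copy of $\varphi$ on every $B_i$ with $i\ge0$: let $\varphi^\infty$ be $\tau^i\varphi\tau^{-i}$ on $B_i$ for $i\ge 0$ and the identity elsewhere. It is continuous at $+\infty$ because it preserves each $B_i$ and the $B_i$ shrink to $+\infty$. The conjugate $\tau\varphi^\infty\tau^{-1}$ has the same copies on $B_1,B_2,\dots$ and nothing on $B_0$. Therefore
$$\varphi=\varphi^\infty\,(\tau\varphi^\infty\tau^{-1})^{-1}=\varphi^\infty\,\tau\,(\varphi^\infty)^{-1}\,\tau^{-1}.$$
So this half-twist is a commutator, and its class in first homology is zero. The same computation works if the lens sits in the interior of any surface. A Cantor set leaves enough room to kill in $H_1$ what finitely many punctures create. Does it kill everything, in every degree, and on surfaces with genus?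

## 2. The forgetful map and the theorem

For a surface $S$, possibly with compact boundary, $\mathrm{Map}(S)$ is the group of orientation-preserving homeomorphisms of $S$ that restrict to the identity on $\partial S$, modulo isotopy through homeomorphisms fixing $\partial S$ pointwise. Let $S_{g,1}$ be the connected, compact, orientable surface of genus $g$ with one boundary component, and $\mathcal C$ a Cantor set in its interior. The surface $S_{g,1}$ is the Freudenthal end compactification of $S_{g,1}\smallsetminus\mathcal C$, with $\mathcal C$ as the space of ends. So every homeomorphism of $S_{g,1}\smallsetminus\mathcal C$ extends uniquely to $S_{g,1}$, and this induces the **forgetful map** $\mathrm{Map}(S_{g,1}\smallsetminus\mathcal C)\to\mathrm{Map}(S_{g,1})$.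

The question is from Martin Palmer and Xiaolei Wu, "Big mapping class groups with uncountable integral homology", arXiv:2212.11942 (2022): does the forgetful map induce isomorphisms on homology in all degrees? Two facts are given as known. For every $g$ the map is an isomorphism on $H_1$. And for $g=0$,
$$\widetilde H_*(\mathrm{Map}(\mathbb D^2\smallsetminus\mathcal C);\mathbb Z)=0. \tag{1}$$

**Definition.** A space (or simplicial set) is *acyclic* if it has the integral homology of a point; in particular it is nonempty and path connected. A group $\Gamma$ is *acyclic* if $K(\Gamma,1)$ is, that is, $\widetilde H_*(\Gamma;\mathbb Z)=0$.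

For example, the trivial group is acyclic, $\mathbb Z$ is not, and (1) says that $\mathrm{Map}(\mathbb D^2\smallsetminus\mathcal C)$ is. Since $\mathrm{Map}(\mathbb D^2)$ is trivial, (1) answers the question positively for $g=0$. It is the one input about Cantor sets that we use without proof.

**Theorem B.** For every $g\ge 0$ the forgetful map $\mathrm{Map}(S_{g,1}\smallsetminus\mathcal C)\to\mathrm{Map}(S_{g,1})$ is surjective with acyclic kernel. Hence it induces isomorphisms
$$H_i(\mathrm{Map}(S_{g,1}\smallsetminus\mathcal C);L)\xrightarrow{\ \cong\ }H_i(\mathrm{Map}(S_{g,1});L)\qquad(i\ge0)$$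
for every $\mathrm{Map}(S_{g,1})$-module $L$, in particular for $L=\mathbb Z$.

So the answer is yes for every $g\ge1$, and also for $g=0$.

## 3. The space of Cantor sets as a homotopy fibre

From now on $M=S_{g,1}$ with $g\ge0$, $M^\circ$ is its interior, $\mathcal C\subset M^\circ$ is a Cantor set, and
$$G=\mathrm{Homeo}_\partial(M),\qquad H=\{f\in G: f(\mathcal C)=\mathcal C\}$$
are the groups of homeomorphisms fixing $\partial M$ pointwise (hence orientation-preserving), with the compact-open topology.

**Simplicial conventions.** $\mathrm{Sing}\,X$ is the singular simplicial set of a space $X$; an $n$-simplex of $\mathrm{Sing}\,G$ is a continuous family $(f_t)_{t\in\Delta^n}$ of elements of $G$. Put $\mathcal G=\mathrm{Sing}\,G$ and $\mathcal H=\mathrm{Sing}\,H$, which are simplicial groups. $BG$ and $BH$ denote the classifying spaces of $\mathcal G$ and $\mathcal H$, so $\pi_{i+1}(BG)=\pi_i(G)$. A simplicial set $Y$ with a right action of a simplicial group $\mathcal K$ is *free* if $\mathcal K_m$ acts freely on $Y_m$ for every $m$. A bisimplicial set $E_{n,m}$ has a diagonal $\operatorname{diag}E$. We use two standard facts about a map of bisimplicial sets: if for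 each fixed value of one index it is a weak equivalence in the other direction, then it is a weak equivalence on diagonals; the same holds with "homology isomorphism" in place of "weak equivalence", by the spectral sequence of a bisimplicial set.

**Quotients of free actions.** Let $Y$ be a free $\mathcal K$-set. For fixed $m$, the bar construction $[n]\mapsto Y_m\times\mathcal K_m^n$ maps to $Y_m/\mathcal K_m$ by a weak equivalence, because the action on $Y_m$ is free. Hence $\operatorname{diag}(Y\times\mathcal K^\bullet)\simeq Y/\mathcal K$. If $Y\to Y'$ is an equivariant weak equivalence of free $\mathcal K$-sets, then $Y\times\mathcal K^n\to Y'\times\mathcal K^n$ is a weak equivalence for each $n$, so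
$$Y/\mathcal K\to Y'/\mathcal K\ \text{ is a weak equivalence.} \tag{2}$$
In particular, if $Y$ is free and weakly contractible, the equivariant maps $Y\leftarrow Y\times E\mathcal K\to E\mathcal K$ give $Y/\mathcal K\simeq B\mathcal K$.

**The fibre.** Let $E\mathcal G$ be a weakly contractible free right $\mathcal G$-set. Then $B\mathcal H\simeq E\mathcal G/\mathcal H$, and $B\mathcal H\to B\mathcal G$ is the projection $E\mathcal G/\mathcal H\to E\mathcal G/\mathcal G$. Over each simplex $\Delta^n\to E\mathcal G/\mathcal G$ the principal bundle has a section (lift the top simplex), so the projection is a bundle with fibre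
$$X:=\mathcal G/\mathcal H .$$
This fibre is a Kan complex. Indeed $\mathcal G\to\mathcal G/\mathcal H$ is, in the same way, a bundle with fibre the Kan complex $\mathcal H$, hence a surjective Kan fibration; a horn in $X$ lifts to $\mathcal G$ (lift one vertex, then extend), is filled there, and the filler projects to $X$. So the projection $E\mathcal G/\mathcal H\to E\mathcal G/\mathcal G$ is a Kan fibration and $X$ is the homotopy fibre of $BH\to BG$.

A vertex of $X$ is a coset $fH$, and it is determined by the Cantor set $f(\mathcal C)$. So $X$ is a space of Cantor sets in $M$. Compare with finite sets. For the stabilizer of one point, the fibre is $M^\circ$: evaluation $G\to M^\circ$ is onto and has local sections, so simplices lift. For $g\ge1$ this is equivalent to a wedge of $2g$ circles, not acyclic. For two points in the open disc the fibre is the space of unordered pairs; sending a pair to the direction of its line makes it equivalent to $\mathbb{RP}^1$, a circle, in agreement with the infinite cyclic group of Section 1. For Cantor sets the outcome is different.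

**Theorem A.** The homotopy fibre of $BH\to BG$ is acyclic, i.e. it has the integral homology of a point.

For $g=0$ this is again the input: $G$ is contractible, so $X\simeq BH$, and Section 5 identifies $BH$ with $K(\mathrm{Map}(\mathbb D^2\smallsetminus\mathcal C),1)$. The work is to pass from the disc to $M$.

## 4. Discs around Cantor sets

We need to enclose Cantor sets in small discs, and to move one Cantor set to another.

**Lemma 1.** Let $O$ be an open subset of a surface without boundary with a metric $d$, let $A\subset O$ be compact and totally disconnected, $A\ne\emptyset$, and let $\varepsilon>0$. There are finitely many disjoint closed discs in $O$ of diameter $<\varepsilon$ whose interiors cover $A$ and each meet $A$.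

*Proof.* A compact totally disconnected metric space splits into finitely many clopen pieces of arbitrarily small diameter. Choose the pieces of $A$ so small that each lies in a chart domain inside $O$, with disjoint open neighborhoods of diameter $<\varepsilon$ inside these charts. It suffices to treat each piece inside its own neighborhood. So assume $O\subset\mathbb R^2$ and forget the diameter condition.

Take a square grid so fine that every closed square meeting $A$ lies in $O$. A regular neighborhood in $O$ of the union of the squares meeting $A$ is a compact polygonal surface $N\subset O$ with $A\subset\operatorname{int}N$. Discard the components that miss $A$. Suppose a component $N_j$ has more than one boundary circle. A compact totally disconnected set does not separate a connected surface (Hurewicz–Wallman, Ch. IV), so $\operatorname{int}N_j\smallsetminus A$ is connected and open. Hence two points $p,q$ on different boundary circles are joined by a polygonal path whose interior lies in $\operatorname{int}N_j\smallsetminus A$; removing loops we get a properly embedded polygonal arc. Remove a thin open neighborhood of this arc, disjoint from $A$. The two sides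 of the arc stay connected to each other along the boundary circle through $p$, so the result is connected. The two boundary circles have merged into one, and $A\cap N_j$ is still in the interior. Iterate until there is one boundary circle. A compact connected planar surface with one boundary circle is a disc by the Schoenflies theorem. Each disc obtained meets $A$, because each $N_j$ did. $\square$

**Lemma 2.** (a) If $A,A'$ are Cantor sets in $W\cong\mathbb R^2$, there is a compactly supported homeomorphism $\varphi$ of $W$ with $\varphi(A)=A'$. (b) If $V\subset M^\circ$ is a nonempty finite disjoint union of open discs, there is $f\in G$ with $f(\mathcal C)\subset V$ and $f(\mathcal C)$ meeting every component of $V$.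

*Proof.* (a) Let $W=\mathbb R^2$. Any Cantor set in $\mathbb R^2$ is carried to the standard one $K\subset\mathbb R\times0$ by a homeomorphism of $\mathbb R^2$ (Moise, *Geometric Topology in Dimensions 2 and 3*, Ch. 13). The reflection in $\mathbb R\times 0$ fixes $K$; composing with it if necessary, we may take this homeomorphism orientation-preserving. So there is an orientation-preserving homeomorphism $\Phi$ with $\Phi(A)=A'$. Let $B$ be a round disc with $A\subset\operatorname{int}B$, and $B'$ a larger one with $B\cup\Phi(B)\subset\operatorname{int}B'$. By the Schoenflies/annulus theorem the regions $B'\smallsetminus\operatorname{int}B$ and $B'\smallsetminus\operatorname{int}\Phi(B)$ are closed annuli. Since $\Phi$ preserves orientation, the map that is $\Phi$ on $\partial B$ and the identity on $\partial B'$ extends to a homeomorphism between these annuli. Together with $\Phi|_B$ it is a homeomorphism of $B'$ fixing $\partial B'$; extend it by the identity.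

(b) First, $\mathcal C$ lies in the interior of one closed disc $B_0\subset M^\circ$. Indeed, Lemma 1 gives disjoint closed discs $D_1,\dots,D_r$ with interiors covering $\mathcal C$. The complement of disjoint closed discs in the connected surface $M^\circ$ is connected, so we can join $D_1$ to $D_2$ by a band that avoids the other discs; the union is a closed disc. Repeat. Next, choose a Cantor set in each component of $V$. Their union $A$ is a Cantor set, so it lies in the interior of a closed disc $B_1\subset M^\circ$.

Some homeomorphism with compact support in $M^\circ$ carries $B_0$ to $B_1$: shrink $B_0$ inside a slightly larger disc to a tiny disc around one of its points, move this point into $\operatorname{int}B_1$ by a compactly supported homeomorphism of the connected surface $M^\circ$ so that the tiny disc lands in $\operatorname{int}B_1$, and then expand it to $B_1$ inside a disc slightly larger than $B_1$, using the annulus theorem. The image of $\mathcal C$ and the set $A$ are now two Cantor sets in $\operatorname{int}B_1\cong\mathbb R^2$. By (a) a compactly supported homeomorphism of $\operatorname{int}B_1$ carries the first to the second. The composite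 $f\in G$ satisfies $f(\mathcal C)=A$. $\square$

## 5. Homeomorphism groups with contractible components, and Theorem B from Theorem A

To turn spaces of homeomorphisms into mapping class groups we need $G$ and $H$ to have no higher homotopy.

**Lemma 3.** (i) Restriction $H\to\mathrm{Homeo}_\partial(M\smallsetminus\mathcal C)$ is an isomorphism of topological groups.
(ii) $\pi_i(H)=0$ for $i\ge1$, and $\pi_0(H)=\mathrm{Map}(M\smallsetminus\mathcal C)$.
(iii) $\pi_i(G)=0$ for $i\ge1$, and $\pi_0(G)=\mathrm{Map}(M)$.

*Proof of (i).* The restriction map is bijective by the end compactification property in Section 2, and it is continuous, since compact and open sets of $M\smallsetminus\mathcal C$ are compact and open in $M$. All the groups are metrizable topological groups. So for continuity of the inverse it suffices to show: if $f_k\in H$ and $f_k\to\mathrm{id}$ uniformly on compacta of $M\smallsetminus\mathcal C$, then $f_k\to\mathrm{id}$ uniformly on $M$.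

Let $\varepsilon>0$. Lemma 1 yields disjoint closed discs $D'_j\subset M^\circ$ of diameter $<\varepsilon$ whose interiors cover $\mathcal C$. In a parametrization of $D_j'$ take a slightly smaller concentric disc $D_j\subset\operatorname{int}D'_j$ with $\mathcal C\cap D'_j\subset\operatorname{int}D_j$. Fix $z\in\partial M$, so $f_k(z)=z\notin\bigcup D'_j$. For large $k$, $f_k$ moves points of the compact set $M\smallsetminus\bigcup\operatorname{int}D_j\subset M\smallsetminus\mathcal C$ by less than $\varepsilon$, and $f_k(\partial D_j)\subset\operatorname{int}D'_j$. The circle $f_k(\partial D_j)$ bounds a disc $E\subset\operatorname{int}D'_j$, and $M\smallsetminus f_k(\partial D_j)$ has the two components $\operatorname{int}E$ and $M\smallsetminus E$. These are $f_k(\operatorname{int}D_j)$ and $f_k(M\smallsetminus D_j)$ in some order. Since $z=f_k(z)\in f_k(M\smallsetminus D_j)$ is not in $E$, we get $f_k(D_j)=E\subset D'_j$. So points of $D_j$ move by less than $\varepsilon$ as well.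

*Proof of (ii) and (iii).* Isotopies are paths in the homeomorphism groups. With (i), this gives the statements about $\pi_0$. For the higher homotopy let $N=M\smallsetminus\mathcal C$ or $N=M$, and let $\mathrm{Homeo}(N)_0$ be the identity component of $\mathrm{Homeo}(N)$, with the boundary not fixed. We use two theorems.

- (Yagasaki, *Homotopy types of homeomorphism groups of noncompact 2-manifolds*, Topology Appl. 108 (2000).) Let $N$ be a connected noncompact 2-manifold, possibly with boundary. Then $\mathrm{Homeo}(N)_0$ with the compact-open topology is homotopically trivial unless $N$ is a plane, an open or half-open annulus, or a once-punctured projective plane.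
- (Hamstrom, Illinois J. Math. 10 (1966); Farb–Margalit, *Primer*, Thm 1.14.) If $N=S_{g,1}$ with $g\ge1$, then $\mathrm{Homeo}(N)_0$ is contractible.

The surface $M\smallsetminus\mathcal C$ has infinitely many ends, so it is not an exception in the first theorem. Hence $\mathrm{Homeo}(N)_0$ is weakly contractible for $N=M\smallsetminus\mathcal C$ with $g\ge0$, and for $N=M$ with $g\ge1$.

Now we fix the boundary. Restriction $\mathrm{Homeo}(N)_0\to\mathrm{Homeo}_+(\partial N)\simeq S^1$ is a homomorphism. It has a local section near $\mathrm{id}$: for $u$ near $\mathrm{id}$, lift $u$ to $\mathbb R$, take the linear isotopy $u_s$ from $u_0=u$ to $u_1=\mathrm{id}$, and put $(x,s)\mapsto(u_s(x),s)$ on a collar $\partial N\times[0,1]$ and the identity elsewhere. So restriction is a principal bundle onto an open subgroup, which is everything, since $\mathrm{Homeo}_+(S^1)$ is connected. The fibre $F$ consists of the elements of $\mathrm{Homeo}(N)_0$ that fix $\partial N$ pointwise. It contains the identity path component of $\mathrm{Homeo}_\partial(N)$, so $\pi_i(F)=\pi_i(\mathrm{Homeo}_\partial(N))$ for $i\ge1$. In the exact sequence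
$$\pi_{i+1}(S^1)\to\pi_i(F)\to\pi_i(\mathrm{Homeo}(N)_0)$$
both outer groups vanish for $i\ge1$, so $\pi_i(\mathrm{Homeo}_\partial(N))=0$. This proves (ii), using (i), and (iii) for $g\ge1$. For $g=0$, $G$ is contractible by the Alexander trick: $f_s(x)=sf(x/s)$ for $|x|\le s$ and $f_s(x)=x$ for $|x|\ge s$ deforms $f=f_1$ to $f_0=\mathrm{id}$. $\square$

**Theorem A implies Theorem B.** By Lemma 3, $BH\simeq K(\mathrm{Map}(M\smallsetminus\mathcal C),1)$ and $BG\simeq K(\mathrm{Map}(M),1)$, and $BH\to BG$ induces the forgetful map on $\pi_1$. Suppose its homotopy fibre $X$ is acyclic, in particular connected. Let $L$ be a local system on $BG$. Its pullback to $X$ is constant, so $H_0(X;L)=L$ and $H_q(X;L)=0$ for $q>0$ by universal coefficients. The Serre spectral sequence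
$$H_p(BG;H_q(X;L))\Rightarrow H_{p+q}(BH;L)$$
has one nonzero row, and its edge map is the isomorphism $H_*(BH;L)\cong H_*(BG;L)$ induced by $BH\to BG$. For the kernel, use the long exact sequence of $X\to BH\to BG$. Since $X$ is connected, the forgetful map is surjective. For $i\ge2$ the group $\pi_i(X)$ lies between $\pi_{i+1}(BG)=0$ and $\pi_i(BH)=0$, so it vanishes. Since $\pi_2(BG)=0$, $\pi_1(X)$ is the kernel of the forgetful map. So $X\simeq K(\text{kernel},1)$, and the kernel is an acyclic group. $\blacksquare$

It remains to prove Theorem A.

## 6. Recovering a space from an open cover indexed by a poset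

We want to compute $X$ from pieces consisting of the Cantor sets that lie in a prescribed region. The tool is the following lemma.

**Lemma 4 (covering lemma).** Let $X$ be a space, $P$ a poset, and $V\mapsto\mathcal U(V)$ an order-preserving assignment of open sets of $X$, such that the $\mathcal U(V)$ cover $X$ and, whenever $x\in\mathcal U(V)\cap\mathcal U(W)$, there is $U\le V,W$ with $x\in\mathcal U(U)$. Let $E$ be the bisimplicial set
$$E_{n,m}=\coprod_{V_0\ge\dots\ge V_n}\mathrm{Sing}_m\,\mathcal U(V_n).$$
Then $\operatorname{diag}E\to\mathrm{Sing}\,X$ is a weak equivalence.

(In this lemma $X$ is an arbitrary space.) The $i$-th face in the $n$-direction deletes $V_i$; for $i=n$ it uses $\mathcal U(V_n)\subset\mathcal U(V_{n-1})$. The hypothesis lets us refine around a point, but a whole simplex in $\mathcal U(V)\cap\mathcal U(W)$ need not lie in a single smaller $\mathcal U(U)$. So one cannot argue simplex by simplex. The proof uses hypercovers, whose data are such pointwise refinements.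

**Definition.** An *open hypercover* of $X$ is a simplicial space $U_\bullet$ over $X$ such that $U_0\to X$, and for each $n\ge1$ the map from $U_n$ to the $n$-th matching space over $X$, is a covering by a disjoint union of open subsets. The matching space consists of the compatible families of points of $U_\bullet$ indexed by the proper faces of $\Delta^n$, all over the same point of $X$. For $n=1$ it is $U_0\times_XU_0$. The hypercover theorem of Dugger–Isaksen (*Topological hypercovers and $\mathbb A^1$-realizations*, Math. Z. 246 (2004)) says that $\operatorname{diag}\mathrm{Sing}\,U_\bullet\to\mathrm{Sing}\,X$ is a weak equivalence.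

**Definition.** For a simplicial set $K$, an $n$-simplex of $\mathrm{Ex}\,K$ is a map to $K$ from the nerve of the poset of nonempty subsets of $[n]=\{0,\dots,n\}$. Kan's theorem says that the natural map $K\to\mathrm{Ex}\,K$, induced by $S\mapsto\max S$, is a weak equivalence. For example, a $1$-simplex of $\mathrm{Ex}\,N(P^{op})$ is a triple $V_{\{0\}}\ge V_{\{0,1\}}\le V_{\{1\}}$: two elements with a common refinement. This is the datum that the hypothesis of Lemma 4 provides.

*Proof of Lemma 4.* **Step 1: a hypercover.** This step builds from $P$ a simplicial space to which the theorem applies. Let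
$$U_n=\coprod\,\mathcal U(V_{[n]})$$
over all families $(V_S)_{\emptyset\ne S\subset[n]}$ in $P$ with $V_S\le V_T$ for $T\subset S$. For $\theta:[m]\to[n]$ put $(\theta^*V)_S=V_{\theta(S)}$ and use the inclusion $\mathcal U(V_{[n]})\subset\mathcal U(V_{\theta([m])})$. This is a simplicial space over $X$, and $U_0=\coprod_V\mathcal U(V)$ is an open cover. Let $n\ge1$. A compatible family indexed by proper faces consists of elements $V_S$ for the proper nonempty $S\subset[n]$, with $V_S\le V_T$ for $T\subset S$, and one point $x$ that lies in $\mathcal U(V_S)$ for each $S$. So the matching space is $\coprod\bigcap_S\mathcal U(V_S)$. Apply the hypothesis repeatedly: refine the first two $V_S$ around $x$, then refine the result and the third, and so on. As there are finitely many $S$, we get $V_{[n]}$ with $V_{[n]}\le V_S$ for all $S$ and $x\in\mathcal U(V_{[n]})$. So each $\bigcap_S\mathcal U(V_S)$ is covered by the open sets $\mathcal U(V_{[n]})$ with $V_{[n]}\le V_S$ for all $S$. Hence $U_\bullet$ is an open hypercover and $\operatorname{diag}\mathrm{Sing}\,U_\bullet\to\mathrm{Sing}\,X$ is a weak equivalence.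

**Step 2: comparison with $E$.** This step replaces families by chains. For $\sigma\in\mathrm{Sing}_mX$ let $P_\sigma=\{V:\sigma(\Delta^m)\subset\mathcal U(V)\}$. It is upward closed in $P$. In a chain $V_0\ge\dots\ge V_n$ with $V_n\in P_\sigma$ all terms lie in $P_\sigma$, so
$$E_{\bullet,m}=\coprod_{\sigma\in\mathrm{Sing}_mX}N(P_\sigma^{op}).$$
In a family with $V_{[n]}\in P_\sigma$ likewise all $V_S$ lie in $P_\sigma$. Such a family is an order-preserving map from the nonempty subsets of $[n]$ to $P_\sigma^{op}$, so
$$\mathrm{Sing}_mU_\bullet=\coprod_{\sigma\in\mathrm{Sing}_mX}\mathrm{Ex}\,N(P_\sigma^{op}).$$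
Kan's map sends a chain to the family $V_S=V_{\max S}$, with $V_{[n]}=V_n$. It gives a bisimplicial map $E\to\mathrm{Sing}\,U_\bullet$ over $\mathrm{Sing}\,X$ which is a weak equivalence for each fixed $m$, hence on diagonals. Together with Step 1 this proves the lemma. $\square$

## 7. Single discs recover the surface; disc unions with every disc occupied

Every Cantor set in $M^\circ$ lies in one open disc, and Cantor sets in one disc are governed by (1). So the natural attempt is to let $P_1$ be the poset of open discs $D\subset M^\circ$ under inclusion and to set $\mathcal U(D)=\{f\in G:f(\mathcal C)\subset D\}$. These open sets cover $G$, and we shall see in Section 10 (one component) that modulo $\mathcal H$ each is acyclic. But the refinement hypothesis of Lemma 4 fails. In a chart take the horseshoe and the rectangle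
$$D=\big((-2,2)\times(0,3)\big)\smallsetminus\big([-1,1]\times[1,3)\big),\qquad D'=(-2,2)\times(1,3).$$
Both are open discs, and $D\cap D'$ has the two components $(-2,-1)\times(1,3)$ and $(1,2)\times(1,3)$. A Cantor set meeting both components lies in $D$ and in $D'$ but in no disc contained in $D\cap D'$.

For $g\ge1$ this failure cannot be repaired with single discs. Apply Lemma 4 to the surface $M^\circ$ itself with the assignment $D\mapsto D$: the discs form a basis of the topology, so the hypotheses hold, and each disc is contractible, so $N(P_1^{op})\simeq M^\circ$. If $X$ were assembled over $P_1$ from acyclic pieces, it would have the homology of $M^\circ$, with $H_1=\mathbb Z^{2g}$. Theorem A says it does not.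

The horseshoe shows what is missing: unions of several discs. But the condition $f(\mathcal C)\subset V$ alone is then too weak. If $V$ has $k$ components, the set of components that $f(\mathcal C)$ meets can be any nonempty subset, by Lemma 2(b). So $\{f:f(\mathcal C)\subset V\}$ is a disjoint union of $2^k-1$ nonempty open $H$-invariant sets. For $k\ge2$ the piece is disconnected, not acyclic. The way past both difficulties is to allow many discs and to demand that each of them be occupied.

**Definition.** Let $P$ be the set of all $V\subset M^\circ$ that are unions of $k\ge1$ disjoint open subsets homeomorphic to $\mathbb R^2$ ("open discs"), $k$ finite and arbitrary. Set $V\le W$ iff $V\subset W$ and every component of $W$ contains a component of $V$.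

For example, let $W=W_1\sqcup W_2$. Then $W_1\subset W$ but $W_1\not\le W$, since $W_2$ is not occupied. Three small disjoint discs, two in $W_1$ and one in $W_2$, form an element $\le W$. In the horseshoe picture, $D\cap D'$ is itself an element of $P$, and $D\cap D'\le D$, $D\cap D'\le D'$.

## 8. The Ran space and the poset of disc unions

The order on $P$ suits Cantor sets, but it suits finite sets equally well. We use finite sets to show that $P$ has no homology.

**Definition.** $\mathrm{Ran}(Y)$ is the space of nonempty finite subsets of a metric space $Y$, with the Vietoris topology, equivalently that of the Hausdorff metric. For example, $t\mapsto\{0,1-t\}$ is a path in $\mathrm{Ran}(\mathbb R)$ from $\{0,1\}$ to $\{0\}$: points may merge.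

**Proposition 5.** $|NP|$ is weakly contractible.

*Proof.* **Step 1: $N(P^{op})\simeq\mathrm{Ran}(M^\circ)$.** We apply Lemma 4 to the Ran space. For $V\in P$ let $\mathrm{Ran}'(V)\subset\mathrm{Ran}(M^\circ)$ be the set of those $S\subset V$ that meet every component of $V$. It is open by definition of the Vietoris topology. If $V\le W$ and $S\in\mathrm{Ran}'(V)$, then $S\subset W$, and each component of $W$ contains a component of $V$, which meets $S$; so $\mathrm{Ran}'(V)\subset\mathrm{Ran}'(W)$. Let $S\in\mathrm{Ran}'(V)\cap\mathrm{Ran}'(W)$, and let $U$ be a union of small disjoint open discs around the points of $S$ inside $V\cap W$. Each component of $V$ contains a point of $S$, hence the disc of $U$ around it, so $U\le V$; likewise $U\le W$. Also $S\in\mathrm{Ran}'(U)$. Finally the sets $\mathrm{Ran}'(V)$ cover $\mathrm{Ran}(M^\circ)$, by taking small discs around the points of $S$. So Lemma 4 applies and $\operatorname{diag}E\simeq\mathrm{Ran}(M^\circ)$ for the corresponding $E$.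

If $V_1,\dots,V_k$ are the components of $V$, then $S\mapsto(S\cap V_i)_i$ is a homeomorphism $\mathrm{Ran}'(V)\cong\prod_i\mathrm{Ran}(V_i)$. And $\mathrm{Ran}(\mathbb R^2)$ is contractible via $S\mapsto(1-t)S$, which ends at $\{0\}$. So every $\mathrm{Ran}'(V)$ is contractible. The bisimplicial map from $E$ to $N(P^{op})$ (constant in the second direction) that collapses each $\mathrm{Sing}\,\mathrm{Ran}'(V_n)$ is a weak equivalence for each $n$. Hence $\mathrm{Ran}(M^\circ)\simeq\operatorname{diag}E\simeq N(P^{op})$. As $NP$ and $N(P^{op})$ have the same realization, it remains to show that $R:=\mathrm{Ran}(M^\circ)$ is weakly contractible.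

**Step 2: $R$ is weakly contractible.** Fix $x_0\in M^\circ$ and $p=\{x_0\}$. Given $S=\{s_i\}$ and paths $\gamma_i$ in $M^\circ$ from $s_i$ to $x_0$, the path $t\mapsto\{\gamma_i(t)\}_i$ joins $S$ to $p$. So $R$ is path connected. Union $\mu:R\times R\to R$ is continuous, $\mu(S,S)=S$, and $\mu(p,p)=p$. For $i\ge1$ let $e$ be the endomorphism of $\pi_i(R,p)$ induced by $S\mapsto S\cup p$. Since $(S\cup p)\cup p=S\cup p$, we have $e\circ e=e$. For $\alpha\in\pi_i(R,p)$, the identity $\mu(S,S)=S$ gives
$$\alpha=\mu_*(\alpha,\alpha)=\mu_*(\alpha,1)\,\mu_*(1,\alpha)=e(\alpha)^2 .$$
Apply $e$: $e(\alpha)=e(e(\alpha)^2)=e(e(\alpha))^2=e(\alpha)^2$. Hence $e(\alpha)=1$, and $\alpha=e(\alpha)^2=1$. $\square$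

## 9. Decomposing the space of Cantor sets

We begin the proof of Theorem A. Recall $X=\mathcal G/\mathcal H$. This part expresses $X$ through pieces indexed by $P$.

**Step 1: decomposition.** For $V\in P$ let
$$\mathcal U(V)=\{f\in G: f(\mathcal C)\subset V,\ f(\mathcal C)\text{ meets every component of }V\}.$$
It is open in $G$: the first condition is compact-open, and the second is, for each component $V_i$, the union over $c\in\mathcal C$ of the open conditions $f(c)\in V_i$. It is invariant under right multiplication by $H$, since $fh(\mathcal C)=f(\mathcal C)$. It is monotone in $V$, as for finite sets. By Lemma 1 these sets cover $G$: take the union of the interiors of discs around $f(\mathcal C)$.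

Let $f\in\mathcal U(V)\cap\mathcal U(W)$. Lemma 1 applied to $f(\mathcal C)\subset V\cap W$ gives $U\in P$ with $f(\mathcal C)\subset U\subset V\cap W$ and all components of $U$ meeting $f(\mathcal C)$. Each component of $V$ contains a point of $f(\mathcal C)$, hence the component of $U$ through it. So $U\le V$, likewise $U\le W$, and $f\in\mathcal U(U)$. All hypotheses of Lemma 4 hold for the space $G$.

Lemma 4 gives a weak equivalence $\operatorname{diag}E\to\mathcal G$. It is equivariant for the right actions of $\mathcal H$, which are free because $fh=f$ forces $h=\mathrm{id}$. By (2) it stays a weak equivalence after dividing by $\mathcal H$. With $X(V):=\mathrm{Sing}\,\mathcal U(V)/\mathcal H$ we get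
$$\operatorname{diag}\Big([n]\mapsto\coprod_{V_0\ge\dots\ge V_n}X(V_n)\Big)\ \simeq\ X. \tag{3}$$

## 10. Cantor sets in a fixed union of discs

**Step 2: each $X(V)$ is acyclic.** We identify $X(V)$ with a product of spaces of Cantor sets in single discs, and then use (1). Let $V=V_1\sqcup\dots\sqcup V_k$.

For $W\cong\mathbb R^2$ with closed round discs $B_1\subset B_2\subset\cdots$ exhausting it, put $\mathcal G_W=\operatorname{colim}_r\mathrm{Sing}\,\mathrm{Homeo}_\partial(B_r)$, where homeomorphisms are extended by the identity. For a Cantor set $A\subset W$ put $\mathcal G_{W,A}=\operatorname{colim}_r\mathrm{Sing}\,\mathrm{Homeo}_\partial(B_r,A)$, the homeomorphisms preserving $A$ setwise, over $r$ with $A\subset\operatorname{int}B_r$. Fix $f_0\in\mathcal U(V)$, which exists by Lemma 2(b). Let $A=f_0(\mathcal C)$ and $A_i=A\cap V_i$. The $A_i$ are nonempty clopen subsets of $A$, hence Cantor sets. Let $\mathcal G_V=\prod_i\mathcal G_{V_i}$ and $\mathcal G_{V,A}=\prod_i\mathcal G_{V_i,A_i}$, acting on $M$ by extension by the identity.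

**Claim.** $\varphi\mapsto[\varphi f_0]$ is an isomorphism of simplicial sets $\mathcal G_V/\mathcal G_{V,A}\to X(V)$.

**Step 2a: well defined and injective.** If $\varphi\in\mathcal G_V$, then $\varphi f_0$ lies in $\mathrm{Sing}\,\mathcal U(V)$, since $\varphi$ preserves each $V_i$. For $\psi\in\mathcal G_{V,A}$ we have $\varphi\psi f_0=\varphi f_0\cdot(f_0^{-1}\psi f_0)$, and $f_0^{-1}\psi f_0\in\mathcal H$. So the map is well defined. If $\varphi f_0=\psi f_0h$ with $h\in\mathcal H$, then $\psi^{-1}\varphi=f_0hf_0^{-1}$ preserves $A$ and each $V_i$, hence each $A_i$. So it lies in $\mathcal G_{V,A}$, and the map is injective.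

**Step 2b: surjectivity as a lifting problem.** Let $f:\Delta^n\to\mathcal U(V)$. It suffices to find an $n$-simplex $\varphi$ of $\mathcal G_V$ with $\varphi_t(A)=f_t(\mathcal C)$ for all $t$. For then $h=(\varphi f_0)^{-1}f$ satisfies $h_t(\mathcal C)=f_0^{-1}\varphi_t^{-1}f_t(\mathcal C)=f_0^{-1}(A)=\mathcal C$, so $h\in\mathcal H_n$ and $f=\varphi f_0h$. In words: the moving Cantor set $f_t(\mathcal C)$ has to be dragged along by homeomorphisms supported in $V$.

Let $v$ be a vertex of $\Delta^n$ and $A'=f_v(\mathcal C)$. By Lemma 2(a) in each $V_i$ there is $\varphi_v$ with compact support in $V$ and $\varphi_v(A)=A'$. The set $\bigcup_tf_t(\mathcal C)\subset V$ is compact, as the image of $\Delta^n\times\mathcal C$. Choose a union $B\subset V$ of large round closed discs, one in each $V_i$, with $\operatorname{int}B$ containing this set, $A$, and $\operatorname{supp}\varphi_v$. Let $\Gamma=\mathrm{Homeo}_\partial(B)$, $\Gamma'=\{\psi\in\Gamma:\psi|_{A'}=\mathrm{id}\}$, and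
$$Z=\{(t,\varphi)\in\Delta^n\times\Gamma:\ \varphi|_{A'}=f_tf_v^{-1}|_{A'}\}.$$
The group $\Gamma'$ acts on $Z$ from the right, by composition in the second coordinate. On a nonempty fibre of $Z\to\Delta^n$ it acts freely, and transitively, because for $\varphi,\varphi'$ in the same fibre $\varphi^{-1}\varphi'$ is the identity on $A'$. We want a section of $Z\to\Delta^n$, and for this we show local triviality.

**Step 2c: local sections.** *For every $t_0\in\Delta^n$ there are a compact neighborhood $T$ of $t_0$ in $\Delta^n$ and a continuous $\sigma:T\to\Gamma$ with $\sigma_t=f_tf_{t_0}^{-1}$ on $K:=f_{t_0}(\mathcal C)$ for all $t\in T$.*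

Note that $f_tf_{t_0}^{-1}$ itself is not supported in $B$. We must keep its values on $K$ and cut it off away from $K$. Let $Q=\operatorname{int}B$, and choose an open neighborhood $N$ of $K$ with compact closure in $Q$. For $t$ near $t_0$, $j_t:=f_tf_{t_0}^{-1}|_N$ is an embedding $N\to Q$, and $j_{t_0}$ is the inclusion $\eta$. By Edwards–Kirby (*Deformations of spaces of imbeddings*, Ann. of Math. 93 (1971), Thm 5.1) there are a neighborhood $\mathcal V$ of $\eta$ in the space of embeddings $N\to Q$ (compact-open topology), a compact $L\subset N$, and a continuous family of embeddings $\phi(j,s):N\to Q$ ($j\in\mathcal V$, $s\in[0,1]$) with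
$$\phi(j,0)=j,\quad\phi(j,1)|_K=\mathrm{id},\quad\phi(j,s)=j\text{ on }N\smallsetminus L,\quad\phi(\eta,s)=\eta. \tag{4}$$
Let $T$ be a compact neighborhood of $t_0$ with $j_t\in\mathcal V$ for $t\in T$, and put $e_t=\phi(j_t,1)$. The maps $(t,x)\mapsto j_t(x)$ and $(t,x)\mapsto e_t(x)$ are continuous on $T\times N$. So $e_t$ agrees with $j_t$ off $L$ and with the identity on $K$; the homeomorphism we want is $j_te_t^{-1}$, extended by the identity.

(α) *$e_t(L)=j_t(L)$, hence $e_t(N)=j_t(N)$.* This is needed for $j_te_t^{-1}$ to have the right domain. Fix $t$ and write $\phi_s=\phi(j_t,s)$, so $\phi_0=j_t$, $\phi_1=e_t$, and $\phi_s=j_t$ on $N\smallsetminus L$. Let $Y=Q\smallsetminus j_t(N\smallsetminus L)$. Since $\phi_s$ is injective, $\phi_s(N)$ is the disjoint union of $\phi_s(L)$ and $j_t(N\smallsetminus L)$, so $\phi_s(L)=\phi_s(N)\cap Y$ for every $s$. The set $\phi_s(L)$ is compact, hence closed in $Y$. It is open in $Y$, because $\phi_s(N)$ is open in $Q$ by invariance of domain. Thus $\phi_s(L)$ is clopen in $Y$ for every $s$. Let $x\in L$. The path $s\mapsto\phi_s(x)$ lies in $Y$. It starts in the clopen set $j_t(L)$, so it ends there: $e_t(x)\in j_t(L)$. It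 ends in the clopen set $e_t(L)$, so it also starts there: $j_t(x)\in e_t(L)$. Hence $e_t(L)=j_t(L)$. Since $e_t=j_t$ on $N\smallsetminus L$, also $e_t(N)=j_t(N)$.

(β) *Definition of $\sigma_t$.* Put $\sigma_t=j_te_t^{-1}$ on $j_t(N)=e_t(N)$ and $\sigma_t=\mathrm{id}$ on $B\smallsetminus j_t(L)$. These two open subsets of $B$ cover $B$. Their overlap is $j_t(N\smallsetminus L)$, and there the definitions agree, because $j_t=e_t$ on $N\smallsetminus L$. So $\sigma_t$ is continuous. It maps $j_t(L)=e_t(L)$ bijectively to $j_t(L)$ and is the identity elsewhere; thus it is a continuous bijection of the compact space $B$ fixing $\partial B$, and $\sigma_t\in\Gamma$. For $y\in K$ we have $e_t(y)=y$, so $\sigma_t(y)=j_t(y)=f_tf_{t_0}^{-1}(y)$.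

(γ) *Continuity in $t$.* We show that $\Sigma(t,y)=(t,\sigma_t(y))$ is continuous on $T\times B$. Then it is a continuous bijection of a compact Hausdorff space, hence a homeomorphism, and $\sigma:T\to\Gamma$ is continuous. Let $(t_k,y_k)\to(t,y)$. Passing to subsequences, it suffices to treat two cases.

*Case 1: $y_k\in j_{t_k}(L)=e_{t_k}(L)$ for all $k$.* The map $(t,x)\mapsto(t,e_t(x))$ is a continuous injection on the compact space $T\times L$, hence a homeomorphism onto a closed subset of $T\times B$. This subset contains all $(t_k,y_k)$, hence $(t,y)$. So $y=e_t(x)$ for some $x\in L$, and $e_{t_k}^{-1}(y_k)\to x=e_t^{-1}(y)$. Applying $j_{t_k}$, we get $\sigma_{t_k}(y_k)\to j_t(x)=\sigma_t(y)$.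

*Case 2: $y_k\notin j_{t_k}(L)$ for all $k$.* Then $\sigma_{t_k}(y_k)=y_k\to y$, and we need $\sigma_t(y)=y$. This is clear if $y\notin j_t(L)$. Otherwise $y=j_t(x)$ with $x\in L$. Suppose first that $x$ is an interior point of $L$, and let $D\subset L$ be a closed disc with $x\in\operatorname{int}D$. The component of $Q$ containing $y$ is an open disc, which we regard as a plane; it contains $j_t(D)$, and for large $k$ also $j_{t_k}(D)$ and $y_k$. In it, $j_t|_{\partial D}$ has winding number $\pm1$ about $y$. Hence for large $k$ the loop $j_{t_k}|_{\partial D}$ has winding number $\pm1$ about $y_k$, since $j_{t_k}\to j_t$ uniformly on $D$ and $y_k\to y$. But $y_k\notin j_{t_k}(D)$, so $j_{t_k}|_D$ is a null-homotopy of this loop in the complement of $y_k$, a contradiction. So $x$ is not interior to $L$; it lies in the closure of $N\smallsetminus L$ in $N$, where $e_t=j_t$ by continuity. Thus $y=j_t(x)=e_t(x)$ and $\sigma_t(y)=j_t(e_t^{-1}(y))=j_t(x)=y$.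

This proves the local section statement.

**Step 2d: a global section.** With $T,\sigma$ as in Step 2c, consider $(t,\varphi)\mapsto(t,\sigma_t\varphi)$ from $T\times Z_{t_0}$ to $Z|_T$, where $Z_{t_0}$ is the fibre over $t_0$. If $\varphi|_{A'}=f_{t_0}f_v^{-1}|_{A'}$, then $\varphi(A')=K$ and $\sigma_t\varphi|_{A'}=f_tf_{t_0}^{-1}f_{t_0}f_v^{-1}|_{A'}=f_tf_v^{-1}|_{A'}$. So the map lands in $Z|_T$. It is a $\Gamma'$-equivariant homeomorphism with inverse $(t,\psi)\mapsto(t,\sigma_t^{-1}\psi)$. Hence over $T$ either all fibres are nonempty or all are empty, and the set of $t$ with nonempty fibre is open and closed in $\Delta^n$. It contains $v$, since $\mathrm{id}\in Z_v$; so it is all of $\Delta^n$. Therefore $Z\to\Delta^n$ is a locally trivial principal $\Gamma'$-bundle over a contractible compact metric space. It is trivial and has a section $\varphi'$. Put $\varphi_t=\varphi'_t\varphi_v\in\Gamma$. Then $\varphi_t(A)=\varphi'_t(A')=f_t(\mathcal C)$. As $B$ consists of one round disc in each $V_i$, $\varphi$ is an $n$-simplex of $\mathcal G_V$. This proves the claim.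

**Step 2e: acyclicity.** By the Alexander trick each $\mathrm{Homeo}_\partial(B_r)$ is contractible, so the sequential colimit $\mathcal G_{V_i}$ is weakly contractible. It is a free right $\mathcal G_{V_i,A_i}$-set, so by the claim and Section 3
$$X(V)\cong\prod_i\mathcal G_{V_i}/\mathcal G_{V_i,A_i}\simeq\prod_iB\mathcal G_{V_i,A_i}.$$
By Lemma 3(ii) for $g=0$, applied to the disc $B_r$ and the Cantor set $A_i$,
$$B\,\mathrm{Sing}\,\mathrm{Homeo}_\partial(B_r,A_i)\simeq B\,\mathrm{Map}(B_r\smallsetminus A_i).$$
The surface $B_r\smallsetminus A_i$ is homeomorphic to $\mathbb D^2\smallsetminus\mathcal C$ by Lemma 2(a), so this is acyclic by (1). Homology commutes with sequential colimits of simplicial sets, so $B\mathcal G_{V_i,A_i}$, a sequential colimit of acyclic simplicial sets, is acyclic. By the Künneth theorem the product over $i$, and hence $X(V)$, is acyclic.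

## 11. The homology of the fibre is the homology of the poset

**Step 3: conclusion.** It remains to combine the decomposition (3) with Step 2 and Proposition 5. Collapsing each $X(V_n)$ in (3) to a point gives a map of bisimplicial sets
$$\Big([n]\mapsto\coprod_{V_0\ge\dots\ge V_n}X(V_n)\Big)\ \longrightarrow\ N(P^{op}),$$
where the target is constant in the second direction. For each $n$ it is a disjoint union of maps $X(V_n)\to\mathrm{pt}$, one for each chain, so by Step 2 it is a homology isomorphism. By the spectral sequence of a bisimplicial set it is a homology isomorphism on diagonals. With (3) and Proposition 5,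
$$H_*(X)\cong H_*(N(P^{op}))\cong H_*(\mathrm{pt}).$$
So the homotopy fibre $X$ of $BH\to BG$ is acyclic. This is Theorem A, and by Section 5 it implies Theorem B. $\blacksquare$

In particular, for every $g\ge1$ and all $i\ge0$ the forgetful map induces an isomorphism
$$H_i(\mathrm{Map}(S_{g,1}\smallsetminus\mathcal C);\mathbb Z)\xrightarrow{\ \cong\ }H_i(\mathrm{Map}(S_{g,1});\mathbb Z).$$
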